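# Swan exponents of symmetric and exterior squares in residue characteristic 2

## 1. Ramification groups and Swan exponents

Let $p$ be a prime, $F$ a non-Archimedean local field of residue characteristic $p$, and $E/F$ a finite Galois extension with group $G=\mathrm{Gal}(E/F)$. A *Galois representation* is a finite-dimensional complex representation $\rho$ of $G$ on a space $V$. We write $\mathrm{Sym}^2\rho$ and $\wedge^2\rho$ for the representations on $\mathrm{Sym}^2V$ and $\wedge^2V$, and $V^\Gamma$ for the invariants of a group $\Gamma$.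

**Definition (lower numbering).** For $i\ge 0$, $G_i$ is the group of $g\in G$ with $v_E(gx-x)\ge i+1$ for all $x\in\mathcal O_E$. So $G_0$ is the inertia group. If $E/F$ is totally ramified with uniformizer $\pi$ of $E$, then $\mathcal O_E=\mathcal O_F[\pi]$, and $g\in G_i$ if and only if $v_E(g\pi/\pi-1)\ge i$.

**Definition (Swan exponent).**
$$\mathrm{Sw}(\rho)=\sum_{i\ge1}\frac{|G_i|}{|G_0|}\dim\bigl(V/V^{G_i}\bigr).\tag{1}$$
The sum is finite, because $G_i=1$ for large $i$, and $\mathrm{Sw}$ is additive in $\rho$. We write $\mathrm{Sw}_F$ when the base field matters.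

**Example.** Let $p=2$, let $\varpi$ be a uniformizer of $F$, and let $K=F(\pi)$ with $\pi$ a root of the Eisenstein polynomial $X^2+\varpi X+\varpi$. It is separable: in characteristic $2$ its derivative is $\varpi\neq0$, and in characteristic $0$ it is irreducible. The other root is $g\pi=-\varpi-\pi$, so $g\pi-\pi=-\varpi-2\pi$. Here $v_K(\varpi)=2$ and $v_K(2\pi)\ge3$, so $v_K(g\pi-\pi)=2$. Thus $G_0=G_1=G$ and $G_2=1$, and the nontrivial character $\omega$ of $G$ has $\mathrm{Sw}(\omega)=1$.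

We use the following textbook facts from J.-P. Serre, *Local Fields* (cited as [LF]), stated for $p=2$, the only case we need.

* **(F1)** [LF IV §1 Prop. 2] For $H\le G$, viewed as $\mathrm{Gal}(E/E^H)$, we have $H_i=H\cap G_i$.
* **(F2)** [LF IV §2 Cor. 1, 3 to Prop. 7, and Prop. 10] The $G_i$ are normal in $G$; $G_1$ is a $2$-group and $[G_0:G_1]$ is odd; for $i\ge1$ the quotient $G_i/G_{i+1}$ is elementary abelian and $[G_1,G_i]\subset G_{i+1}$.
* **(F3)** [LF IV §3 Prop. 14; Hasse–Arf, V §7; XV §2 Thm. 2 and its corollaries] Let $\mu$ be a linear character of $\mathrm{Gal}(E/K)$, viewed on $K^\times$ by reciprocity. Then $\mathrm{Sw}_K(\mu)$ is the least $m\ge0$ with $\mu(U_K^{m+1})=1$, and it does not depend on $E$. If $K/F$ is ramified quadratic with nontrivial automorphism $g$, character $\omega$ and uniformizer $\pi$ of $K$, then $\mathrm{Sw}_F(\omega)=v_K(g\pi-\pi)-1=:\beta$. This number is the *break* of $K/F$. (In the example, $\beta=1$.)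
* **(F4)** [LF XI §3, XIII §4] $\mathrm{rec}_K(gx)=\tilde g\,\mathrm{rec}_K(x)\,\tilde g^{-1}$ for any lift $\tilde g$ of $g$. The inclusion $F^\times\subset K^\times$ corresponds to the transfer, so $\det\mathrm{Ind}_{K/F}\theta=\omega\cdot\theta|_{F^\times}$.
* **(F5)** [LF VI §2 Thm. 1′] $\mathrm{Sw}(\rho)\in\mathbb Z$.

## 2. Indicators, the invariant $\nu$, and adjoints

**Definition (types).** An irreducible representation $\sigma$ of a finite group $\Gamma$ is *orthogonal* (respectively *symplectic*) if it carries a nonzero invariant symmetric (respectively alternating) bilinear form. By Schur's lemma such a form is nondegenerate and unique up to scalar, and $\sigma$ is of at most one of these types; it is of neither type exactly when it is not self-dual. The *Frobenius–Schur indicator* $\mathrm{FS}(\sigma)=\frac1{|\Gamma|}\sum_\gamma\chi_\sigma(\gamma^2)$ equals $+1$, $-1$, $0$ in the orthogonal, symplectic and non-self-dual cases. A symplectic $\sigma$ has even dimension.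

**Example.** Let $\Gamma=Q_8=\{\pm1,\pm i,\pm j,\pm k\}$ act on $V=\mathbb C^2$ irreducibly. Two elements have square $1$, six have square $-1$, so $\mathrm{FS}(V)=\frac18(2\cdot2-6\cdot2)=-1$: $V$ is symplectic. Indeed $\wedge^2V=1$. The character of $\mathrm{Sym}^2V$ is $\frac12(\chi(\gamma)^2+\chi(\gamma^2))$, which is $3$ at $\pm1$ and $-1$ elsewhere. The trivial character occurs $\frac18(6-6)=0$ times. A nontrivial quadratic character is $1$ on two and $-1$ on four of the six noncentral elements, so it occurs $\frac18(6-2+4)=1$ time. So $\mathrm{Sym}^2V$ is the sum of the three nontrivial quadratic characters of $Q_8$.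

**Definition (the invariant $\nu$).** For a representation $V$ of a finite group $\Gamma$,
$$\nu_\Gamma(V)=\dim(\mathrm{Sym}^2V)^\Gamma-\dim(\wedge^2V)^\Gamma-\dim V^\Gamma=\frac1{|\Gamma|}\sum_{\gamma\in\Gamma}\bigl(\chi_V(\gamma^2)-\chi_V(\gamma)\bigr).\tag{2}$$
The second equality holds because $\chi_{\mathrm{Sym}^2V}(\gamma)-\chi_{\wedge^2V}(\gamma)=\chi_V(\gamma^2)$. So $\nu_\Gamma$ is additive in $V$ and does not change when $V$ is twisted by an automorphism of $\Gamma$. For irreducible $V$ it is $\mathrm{FS}(V)$ minus $1$ if $V$ is trivial; that is, $0$ for trivial, $+1$ for nontrivial orthogonal, $-1$ for symplectic, $0$ for non-self-dual.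

**Example.** For $V$ as above, $\nu_{Q_8}(V)=-1$. The center $Z=\{\pm1\}$ acts on $V$ by two copies of its sign character, so $\nu_Z(V)=+2$. The trivial subgroup always has $\nu=0$.

**Definition (adjoint).** Let $V$ carry a $\Gamma$-invariant nondegenerate alternating form $B$. The adjoint $X^*$ of $X\in\mathrm{End}\,V$ is given by $B(Xx,y)=B(x,X^*y)$. For a $*$-stable subspace $\mathcal E\subset\mathrm{End}\,V$, let $\mathcal E^{\pm}$ be the $\pm1$-eigenspaces of $*$ on $\mathcal E$.

We have $(XY)^*=Y^*X^*$, and $X^{**}=X$, since $B(X^*x,y)=-B(y,X^*x)=-B(Xy,x)=B(x,Xy)$. Invariance of $B$ says $\gamma^*=\gamma^{-1}$, so conjugation by $\gamma\in\Gamma$ commutes with $*$.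

**Example.** On $\mathbb C^2$ with the alternating form $\det(x,y)$, the identity $\det(Xx,y)+\det(x,Xy)=\mathrm{tr}(X)\det(x,y)$ gives $X^*=\mathrm{tr}(X)-X$. So $M_2(\mathbb C)^+$ is the line of scalars and $M_2(\mathbb C)^-$ is the $3$-dimensional space of trace-zero matrices.

The point of adjoints is a formula for $\nu$. The map $X\mapsto C_X=B(X\cdot,\cdot)$ is a bijection from $\mathrm{End}\,V$ to bilinear forms, and $C_X$ is $\Gamma$-invariant iff $X$ commutes with $\Gamma$. Since $C_X(y,x)=B(Xy,x)=-B(x,Xy)$, the form $C_X$ is alternating iff $X^*=X$ and symmetric iff $X^*=-X$. A representation and its dual have invariants of the same dimension, so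
$$\nu_\Gamma(V)=\dim\mathrm{End}_\Gamma(V)^--\dim\mathrm{End}_\Gamma(V)^+-\dim V^\Gamma.\tag{3}$$
With $\Gamma=1$ we also read off $\dim(\mathrm{End}\,V)^+=n(n-1)/2$ for $n=\dim V$.

## 3. The inequality $\mathrm{Sw}(\mathrm{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)\le\mathrm{Sw}(\rho)$ for $p=2$

How far apart can the Swan exponents of $\mathrm{Sym}^2\rho$ and $\wedge^2\rho$ be? If $p\ne2$, the answer is exact: $\mathrm{Sw}(\mathrm{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)=\mathrm{Sw}(\rho)$. If $p=2$, one knows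
$$0\le\mathrm{Sw}(\mathrm{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)\le2\,\mathrm{Sw}(\rho).$$
The source of the problem, Guy Henniart and Masao Oi, "On Swan exponents of symmetric and exterior square Galois representations", arXiv:2307.15248 (2023), states the conjecture that for $p=2$ the factor $2$ can be replaced by $1$. We prove it.

From now on $p=2$, except for one remark in Section 4. Put
$$\Delta(\rho)=\mathrm{Sw}(\rho)-\mathrm{Sw}(\mathrm{Sym}^2\rho)+\mathrm{Sw}(\wedge^2\rho),\qquad \mathrm{Sw}_{>a}(\rho)=\sum_{i>a}\frac{|G_i|}{|G_0|}\dim(V/V^{G_i})\quad(a\ge0),$$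
so that $\mathrm{Sw}_{>0}=\mathrm{Sw}$.

**Theorem 1.** For every Galois representation $\rho$, $\ \mathrm{Sw}(\mathrm{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)\le\mathrm{Sw}(\rho)$.

**Theorem 2.** Let $a\ge0$, and for $a\ge1$ let $m_a$ be the number of symplectic irreducible constituents of $\rho|_{G_a}$, counted with multiplicity. Then
$$\mathrm{Sw}_{>a}(\rho)-\mathrm{Sw}_{>a}(\mathrm{Sym}^2\rho)+\mathrm{Sw}_{>a}(\wedge^2\rho)\ \ge\ a\,m_a\,|G_a|/|G_0|\ \ge\ 0,$$
where the middle term is read as $0$ for $a=0$.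

**Theorem 3.**

1. $\mathrm{Sw}(\mathrm{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)\ge0$, with equality iff $\rho(G_1)$ is elementary abelian (possibly trivial).
2. If $\Delta(\rho)=0$, then every nontrivial irreducible constituent of $\rho|_{G_1}$ is symplectic.
3. Let $\dim\rho=2$ and let $\rho|_{G_1}$ be nontrivial. Then $\Delta(\rho)=0$ iff $\rho|_{G_1}$ is irreducible, $\det\rho|_{G_1}=1$, and $\mathrm{Sw}(\rho)$ is odd.
4. The constant $1$ in Theorem 1 is optimal over every $F$. For each ramified quadratic $K/F$ with odd break $\beta$ (and $\beta=1$ always occurs), there is a $2$-dimensional $\rho$ with $\Delta(\rho)=0$ and $\mathrm{Sw}(\rho)=3\beta$. For every $q=2^m$, $m\ge1$, over $F\cong\mathbb F_{q^2}((t))$ there is $\rho$ of dimension $q$, irreducible on $G_1$, with $\Delta(\rho)=0$ and $\mathrm{Sw}(\rho)=q+1$.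

These notes do not classify the equality cases $\Delta(\rho)=0$ in dimension greater than $2$; there we have only the necessary condition (2) and the examples in (4). Since $\rho\otimes\rho=\mathrm{Sym}^2\rho\oplus\wedge^2\rho$, Theorem 1 is equivalent to each of
$$\mathrm{Sw}(\mathrm{Sym}^2\rho)\le\tfrac12\bigl(\mathrm{Sw}(\rho\otimes\rho)+\mathrm{Sw}(\rho)\bigr),\qquad\mathrm{Sw}(\wedge^2\rho)\ge\tfrac12\bigl(\mathrm{Sw}(\rho\otimes\rho)-\mathrm{Sw}(\rho)\bigr).$$

**Translation into $\nu$.** For $H\le G$, a representation $W$ of $H$, and $a\ge0$, put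
$$S_a(H,W)=\sum_{i>a}|H_i|\,\nu_{H_i}(W),$$
a finite sum. In $|G_0|\bigl(\mathrm{Sw}_{>a}\rho-\mathrm{Sw}_{>a}\mathrm{Sym}^2\rho+\mathrm{Sw}_{>a}\wedge^2\rho\bigr)$ the full dimensions cancel, because $\dim\mathrm{Sym}^2V-\dim\wedge^2V=\dim V$, and the invariants combine to $\nu$. Hence
$$|G_0|\bigl(\mathrm{Sw}_{>a}\rho-\mathrm{Sw}_{>a}\mathrm{Sym}^2\rho+\mathrm{Sw}_{>a}\wedge^2\rho\bigr)=S_a(G,V),\qquad|G_0|\,\Delta(\rho)=S_0(G,V).\tag{4}$$
Theorem 1 says $S_0(G,V)\ge0$. By (F1), $(G_1)_i=G_i$ for $i\ge1$, so $S_a(G,V)=S_a(G_1,V|_{G_1})$: only wild inertia matters.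

## 4. Term-by-term estimates and where they stop

**Dimension one.** For a character $\mu$ we have $\mathrm{Sym}^2\mu=\mu^2$ and $\wedge^2\mu=0$, and $\mathrm{Sw}(\mu^2)\le\mathrm{Sw}(\mu)$ is clear from (1). If $\mu|_{G_1}\ne1$, the inequality is strict: let $s$ be maximal with $\mu|_{G_s}\neq1$; since $G_s/G_{s+1}$ is elementary abelian, $\mu^2$ is already trivial on $G_s$.

**All dimensions, one level at a time.** By Frobenius–Schur,
$$\mathrm{Sw}(\mathrm{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)=\sum_{i\ge1}\frac{|G_i|}{|G_0|}\sum_{\sigma\subset\rho|_{G_i}}\bigl(\dim\sigma-\mathrm{FS}(\sigma)\bigr),\tag{5}$$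
where $\sigma$ runs over the irreducible constituents with multiplicity. This formula holds for every $p$, and it gives the facts recalled above. If $p\ne2$, the groups $G_i$, $i\geq 1$, have odd order, squaring is a bijection on them, so $\nu_{G_i}=0$ by (2) and $\Delta=0$. If $p=2$, a trivial $\sigma$ contributes $0$ and a nontrivial one contributes between $0$ and $\dim\sigma+1\le2\dim\sigma$, which gives the bounds $0$ and $2\,\mathrm{Sw}(\rho)$.

For the bound $\mathrm{Sw}(\rho)$ we would want each contribution to be at most $\dim\sigma$, that is $\nu_{G_i}(V)\ge0$ for each $i$. This fails exactly because of symplectic constituents, which have $\nu=-1$. A negative level must be paid for by deeper levels.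

**Can group theory alone do this?** Take $V$ the $2$-dimensional representation of $Q_8$, and consider a filtration equal to $Q_8$ for $0\le i\le a$, to the center $Z$ for $a<i\le b$, and to $1$ for $i>b$, with $1\le a<b$. By the example in Section 2,
$$S_0=-8a+2\cdot2\,(b-a)=4(b-3a),\qquad\mathrm{Sw}(V)=2a+\tfrac{2}{8}\cdot2\,(b-a)=2a+\tfrac{b-a}2 .$$
Choose $a=2$, $b=4$. Every condition in (F2) holds: $Q_8/Z$ and $Z$ are elementary abelian, $[Q_8,Q_8]=Z$ lies in the next group at each level, and $Z$ is central. The Swan exponents of the irreducible representations are all integers: $0$, then $2$ for each quadratic character, and $5$ for $V$. Yet $S_0=-8<0$. So the formal properties (F2) together with the integrality (F5) do not imply Theorem 1. Some arithmetic of quadratic extensions must force $b\ge3a$ here; this will be Lemma B.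

## 5. Reduction to symplectic irreducible representations of a $2$-group

Since $S_0(G,V)=S_0(G_1,V)$, we may replace $F$ by $E^{G_1}$. Then the Galois group $\Gamma=G_1$ satisfies $\Gamma_0=\Gamma_1=\Gamma$ by (F1), and Theorem 1 follows from:

**Statement (P).** If $G=G_1$ (so that $G=G_0$ is a $2$-group), then $S_0(G,V)\ge0$ for every representation $V$ of $G$.

We prove (P) by induction on $|G|$; the case $G=1$ is trivial. Every subgroup $H$ of such a $G$ satisfies $H=H_1$ by (F1), so (P) is available for all proper subgroups. By additivity of $\nu$ we may assume $V$ irreducible.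

The next lemma says that if (P) is known for the deeper ramification groups, every tail of the sum is nonnegative.

**Lemma C.** Let $G$ be a Galois group, $a\ge0$, and suppose (P) holds for the groups $G_j$, $j>a$. Then $S_i(G,W)\ge0$ for all $i\ge a$ and all representations $W$ of $G$. Moreover, if $i\ge a$ and $\nu_{G_{i+1}}(W)<0$, then
$$S_i(G,W)\ \ge\ i\,|G_{i+1}|\,|\nu_{G_{i+1}}(W)|.\tag{6}$$

*Proof.* Descending induction on $i$; for large $i$ the sum is $0$. Put $\Gamma=G_{i+1}$ and $\nu=\nu_\Gamma(W)$, so $S_i=|\Gamma|\nu+S_{i+1}$. If $\nu\ge0$, then $S_i\ge S_{i+1}\ge0$. If $\nu<0$, use (P) for $\Gamma$: by (F1), $\Gamma_j=\Gamma$ for $1\le j\le i+1$ and $\Gamma_j=G_j$ for $j>i+1$, so (P) reads $(i+1)|\Gamma|\nu+S_{i+1}\ge0$. Hence $S_{i+1}\ge(i+1)|\Gamma||\nu|$ and $S_i\ge i|\Gamma||\nu|\ge0$. $\square$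

**Step 1 ($V$ not symplectic).** *This step disposes of every irreducible $V$ that is not symplectic.* Let $G\neq1$ and let $a\ge1$ be maximal with $G_a=G$. The $G_j$ with $j>a$ are proper subgroups, so Lemma C gives $S_a(G,V)\ge0$. If $V$ is irreducible and not symplectic, then $\nu_G(V)\ge0$ and
$$S_0(G,V)=a|G|\,\nu_G(V)+S_a(G,V)\ge0.$$

For symplectic $V$ the first term is $-a|G|$, and knowing $S_a\ge0$ is not enough. From now on **$V$ is irreducible symplectic**, with invariant form $B$, and $n=\dim V$ is even.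

## 6. Characters of quadratic extensions, and dimension two

In this section $G$ is again any Galois group. Let $H\le G$ have index $2$ with $G_1\not\subset H$. Let $K=E^H$, let $\omega$ be the quadratic character with kernel $H$, and let $b\ge1$ be maximal with $G_b\not\subset H$. For $0\le i\le b$ we have $G_i\supset G_b$, so $G_iH=G$ and $|G_i|=2|H_i|$. For $i>b$, $G_i\subset H$ and $H_i=G_i$. So the break of $K/F$ is
$$\beta=\mathrm{Sw}_F(\omega)=\sum_{i=1}^b\frac{|G_i|}{|G_0|}=\sum_{i=1}^b\frac{|H_i|}{|H_0|}.\tag{7}$$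
It is an integer by (F3), it is positive, and $K/F$ is ramified. For $g\in G\setminus H$ put $\mu^g(h)=\mu(ghg^{-1})$.

**Lemma A.** For a linear character $\mu$ of $H$, $\ \mathrm{Sw}_F(\mathrm{Ind}_H^G\mu)=\mathrm{Sw}_K(\mu)+\beta$.

*Proof.* Put $\epsilon_i=1$ if $\mu|_{H_i}\ne1$, and $\epsilon_i=0$ otherwise. For $1\le i\le b$, since $G_iH=G$, Mackey's formula says that the restriction to $G_i$ is $\mathrm{Ind}_{H_i}^{G_i}\mu$. By Frobenius reciprocity its invariants have dimension $1-\epsilon_i$, hence codimension $1+\epsilon_i$, and the weight is $|G_i|/|G_0|=|H_i|/|H_0|$. For $i>b$ the restriction to $G_i=H_i$ is $\mu\oplus\mu^g$; as $G_i$ is normal in $G$, both summands are trivial or both nontrivial, so the codimension is $2\epsilon_i$, and the weight is $|H_i|/(2|H_0|)$. Summing,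
$$\sum_{i\le b}\frac{|H_i|}{|H_0|}(1+\epsilon_i)+\sum_{i>b}\frac{|H_i|}{|H_0|}\epsilon_i=\beta+\mathrm{Sw}_K(\mu).\qquad\square$$

**Lemma B.** Let $\mu$ be a linear character of $H$ with $\mu^g=\mu^{-1}$ for $g\in G\setminus H$, and $\mu^2|_{H_1}\ne1$. Put $u=\mathrm{Sw}_K(\mu)$ and $v=\mathrm{Sw}_K(\mu^2)\ge1$. Then

* (i) $u\ge v+\beta$;
* (ii) $v$ is odd;
* (iii) $u=v+\beta$ iff $u-\beta$ is odd.

*Proof.* View $\mu$ on $K^\times$. By (F4), $\mu(gx)=\mu^g(x)=\mu(x)^{-1}$, so
$$\mu(gx/x)=\mu(x)^{-2}\qquad(x\in K^\times).\tag{8}$$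
The plan is to measure how much deeper $gx/x$ lies in the unit filtration than $x$. Let $\pi$ be a uniformizer of $K$ and $w=g\pi/\pi$, so $v_K(w-1)=\beta$ by (F3). Since $\mathcal O_K=\mathcal O_F[\pi]$ and $v_K(g\pi-\pi)=\beta+1$, $g$ acts trivially on $\mathcal O_K/\mathfrak p_K^{\beta+1}$. For $i\ge1$ and $x=1+z\pi^i$ with $z\in\mathcal O_K$ we get $gx-x=\pi^i(w^i\,gz-z)$, with $w^i\equiv1$ and $gz\equiv z$ modulo $\mathfrak p_K^\beta$. Hence
$$x\in U_K^i\ \Longrightarrow\ gx/x\in U_K^{i+\beta}\qquad(i\ge1).\tag{9}$$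

(i) By (F3) there is $x\in U_K^v$ with $\mu^2(x)\ne1$. By (8) and (9), $\mu$ is nontrivial on $gx/x\in U_K^{v+\beta}$. So $u\ge v+\beta$.

(ii) For $x\in F^\times$ we have $gx/x=1$, so $\mu^2(x)=1$ by (8). Suppose $v=2j$ with $j\ge1$. A uniformizer of $F$ has $v_K=2$ and the residue fields of $F$ and $K$ agree, so $U_K^{2j}=U_F^jU_K^{2j+1}$. Then $\mu^2$ is trivial on $U_K^v$, contradicting the choice of $v$.

(iii) If $u=v+\beta$, then $u-\beta=v$ is odd by (ii). Conversely, let $i=u-\beta$ be odd; $i\ge v\ge1$ by (i). Write $w^i-1=(w-1)(1+w+\dots+w^{i-1})$. The second factor is $\equiv i\equiv1\pmod{\mathfrak p_K}$, so $v_K(w^i-1)=\beta$. For $z\in\mathcal O_F^\times$ and $x=1+z\pi^i$ we have $gz=z$, hence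
$$gx/x=1+z\,\pi^i(w^i-1)/x,\qquad v_K\bigl(\pi^i(w^i-1)\bigr)=i+\beta=u,\qquad x\equiv1 \pmod{\mathfrak p_K}.$$
As $z$ varies, these elements run through all nontrivial classes of $U_K^u/U_K^{u+1}$. Since $\mu$ induces a nontrivial character of this quotient, $\mu(gx/x)\ne1$ for some such $x$, so $\mu^2(x)\ne1$ with $x\in U_K^i$. Thus $v\ge i=u-\beta$, and (i) gives equality. $\square$

**Step 2 ($n=2$).** *This step proves (P) for $V$ symplectic of dimension two; it is where Lemma B first enters.* Let $G=G_1$. Irreducible representations of $2$-groups are monomial, so $V=\mathrm{Ind}_H^G\theta$ with $[G:H]=2$. Let $e_1,e_2$ be an eigenbasis for $H$, with characters $\theta$ and $\theta^g$ (as $[G:H]=2$, the choice of $g\in G\setminus H$ does not matter). Since $V$ is symplectic, the line $\wedge^2V=\det$ is trivial. So $\theta\theta^g=1$, that is $\theta^g=\theta^{-1}$, and irreducibility ($\theta^g\ne\theta$) gives $\theta^2\ne1$ on $H=H_1$.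

If $ge_1=\alpha e_2$ and $ge_2=\alpha'e_1$, then $\det g=-\alpha\alpha'=1$. So $g$ acts on $e_1e_2\in\mathrm{Sym}^2V$ by $\alpha\alpha'=-1$, and $H$ acts on it by $\theta\theta^g=1$: the line $\mathbb Ce_1e_2$ carries $\omega$. The lines $\mathbb Ce_1^2$ and $\mathbb Ce_2^2$ are swapped by $g$, and $H$ acts on the first by $\theta^2$. Therefore
$$\mathrm{Sym}^2V=\mathrm{Ind}_H^G\theta^2\oplus\omega,\qquad\wedge^2V=1,$$
and by Lemma A and Lemma B(i)
$$\Delta=(\mathrm{Sw}_K\theta+\beta)-(\mathrm{Sw}_K\theta^2+\beta+\beta)=\mathrm{Sw}_K\theta-\mathrm{Sw}_K\theta^2-\beta\ \ge0.\tag{10}$$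

## 7. Self-adjoint operators along the ramification filtration

Let now $G=G_1$ and $n\ge4$. We would like to pass to a smaller group for which half of $V$ is still symplectic. If $T$ is an involution of $V$ with trace $0$ and $T^*=T$, its eigenspaces $V_\pm$ are $B$-orthogonal, because for $Tx=x$ and $Ty=-y$
$$B(x,y)=B(Tx,y)=B(x,Ty)=-B(x,y).$$
So $B$ is nondegenerate on each $V_\pm$. (In dimension two this is impossible: $M_2^+$ is the line of scalars. So $n=2$ had to be treated separately.) We therefore look for self-adjoint operators that almost commute with $G$, and we take them at the first level of the filtration where they appear.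

**Step 3 (the level $c$ and the shape of $V|_{G_c}$).** *The aim is to find the first level with a new self-adjoint operator, and to list how $V$ can look there.*

Let $\mathcal E_i=\mathrm{End}_{G_i}(V)$. These algebras increase with $i$; they are $*$-stable, and stable under conjugation by $G$ because $G_i$ is normal. We have $\mathcal E_1=\mathrm{End}_G(V)=\mathbb C$. For large $i$, $\mathcal E_i=\mathrm{End}\,V$, with $\dim(\mathrm{End}\,V)^+=n(n-1)/2>1$. So there is a maximal $c\ge1$ with $\mathcal E_c^+=\mathbb C$.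

Let $1\le i\le c$. Then $\mathcal E_i^+=\mathbb C$. Moreover $V^{G_i}=0$: it is $G$-stable, and $V^{G_i}=V$ would give $\mathcal E_i=\mathrm{End}\,V$. So (3) gives
$$\nu_{G_i}(V)=\dim\mathcal E_i^--1=\dim\mathcal E_i-2\qquad(1\le i\le c).\tag{11}$$

Conjugation makes $G_c/G_{c+1}$ act on $\mathcal E_{c+1}$. This group is elementary abelian, so $\mathcal E_{c+1}=\bigoplus_\chi\mathcal E^\chi$ over its characters $\chi$, all with values $\pm1$, where
$$\mathcal E^\chi=\{X\in\mathrm{End}\,V:\ hXh^{-1}=\chi(h)X\ \text{ for all }h\in G_c\}.$$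
Conjugation commutes with $*$, so $\mathcal E^\chi$ is $*$-stable. It is also stable under conjugation by $G$: for $X\in\mathcal E^\chi$, $g\in G$ and $h\in G_c$,
$$h(gXg^{-1})h^{-1}=\chi(g^{-1}hg)\,gXg^{-1}=\chi(h)\,gXg^{-1},$$
because $[G,G_c]\subset G_{c+1}$ by (F2) and $\chi$ is trivial on $G_{c+1}$. Finally $\mathcal E^1=\mathcal E_c$, so $\mathcal E^{1,+}=\mathbb C$. By the choice of $c$, $\mathcal E_{c+1}^+\ne\mathbb C$, so we may fix $\chi\ne1$ with $\mathcal E^{\chi,+}\ne0$.

By Clifford theory, $V|_{G_c}=e(\sigma_1\oplus\dots\oplus\sigma_s)$ with distinct $G$-conjugate irreducible $\sigma_j$. They are nontrivial since $V^{G_c}=0$, and they share one indicator $\phi\in\{1,0,-1\}$. Then $\nu_{G_c}(V)=es\phi$ and $\dim\mathcal E_c=e^2s$, so (11) for $i=c$ reads $es\phi=e^2s-2$, that is,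
$$es\,(e-\phi)=2.$$
If $es=1$, then $1-\phi=2$ and $\phi=-1$. If $es=2$, then $e-\phi=1$, so $(e,s)=(1,2)$ with $\phi=0$ or $(e,s)=(2,1)$ with $\phi=1$. We compute $\dim\mathcal E^{\chi,+}$ in these three cases; it is at least $1$.

* **$(\phi,e,s)=(-1,1,1)$.** $V|_{G_c}$ is irreducible. An element of $\mathcal E^\chi$ is a $G_c$-map $V\otimes\chi\to V$, so $\dim\mathcal E^\chi\le1$ by Schur and $\dim\mathcal E^{\chi,+}=1$.
* **$(1,2,1)$.** Here $V=\sigma_1\otimes\mathbb C^2$ with $G_c$ acting on the first factor. Let $B_\sigma$ be the invariant symmetric form on $\sigma_1$. The $G_c$-invariant bilinear forms on $V$ are $B_\sigma\otimes A$ with $A$ any bilinear form on $\mathbb C^2$. So $B=B_\sigma\otimes A$, where $A$ is alternating because $B$ is, and nondegenerate. By Schur, $\mathcal E^\chi=\mathbb CT_0\otimes M_2(\mathbb C)$, where $T_0$ spans the one-dimensional space $\{X\in\mathrm{End}\,\sigma_1:hXh^{-1}=\chi(h)X\}$. The $B_\sigma$-adjoint preserves this line and is an involution,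 so it sends $T_0$ to $\pm T_0$. The adjoint on $V$ is the tensor product of the two adjoints, and by the example in Section 2 the $A$-adjoint has $\dim M_2^+=1$, $\dim M_2^-=3$. So $\dim\mathcal E^{\chi,+}\in\{1,3\}$.
* **$(0,1,2)$.** Here $V=V_1\oplus V_2$ with $V_j\cong\sigma_j$ not self-dual and $\sigma_1\not\cong\sigma_2$. The form $B$ restricted to $V_j$ gives a $G_c$-map $V_j\to V_j^\vee$, which is $0$; so $V_1,V_2$ are isotropic, $B$ pairs them perfectly, and $\sigma_2\cong\sigma_1^\vee$. Let $p_1,p_2$ be the projectors. From $B(p_1x,y)=B(p_1x,p_2y)=B(x,p_2y)$ we get $p_1^*=p_2$. A nonzero component $V_j\to V_l$ of an element of $\mathcal E^\chi$ exists iff $\sigma_j\chi\cong\sigma_l$. Taking duals, and using that $\chi$ is real, $\sigma_1\chi\cong\sigma_1$ iff $\sigma_2\chi\cong\sigma_2$. As $\chi^2=1$, $\sigma_1\chi\cong\sigma_2$ iff $\sigma_2\chi\cong\sigma_1$. Since $\mathcal E^\chi\ne0$, exactly one of the following holds.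
  * (α) $\sigma_j\chi\cong\sigma_j$ for $j=1,2$. Then $\mathcal E^\chi=\mathbb CX_1\oplus\mathbb CX_2$ with $X_j=p_jX_jp_j$. As $X_1^*=p_2X_1^*p_2$, the involution $*$ swaps the two lines, so $\dim\mathcal E^{\chi,+}=1$.
  * (β) $\sigma_1\chi\cong\sigma_2$. Then $\mathcal E^\chi=\mathbb CX_1\oplus\mathbb CX_2$ with isomorphisms $X_1:V_1\to V_2$, $X_2:V_2\to V_1$, extended by $0$. As $X_1=p_2X_1p_1$ gives $X_1^*=p_2X_1^*p_1$, and likewise for $X_2$, $*$ preserves each line, and $X_j^*=\pm X_j$. So $\dim\mathcal E^{\chi,+}\in\{1,2\}$.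

Therefore one of two cases holds. In **Case I**, $\dim\mathcal E^{\chi,+}$ is odd. In **Case II**, we are in (β) and $X_1^*=X_1$, $X_2^*=X_2$.

## 8. A $G$-stable line of self-adjoint operators (Case I)

**Step 4 (Case I).** *The aim is to split $V$ over an index-$2$ subgroup into two symplectic halves and to compare the sums $S_0$ level by level.*

Irreducible representations of the $2$-group $G$ have $2$-power dimension. So the odd-dimensional $G$-module $\mathcal E^{\chi,+}$ contains a $G$-stable line $\mathbb CT$: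
$$gTg^{-1}=\omega(g)T\quad(g\in G),\qquad\omega|_{G_c}=\chi .$$
The kernel of $T$ is $G$-stable and $T\ne0$, so $T$ is invertible. Since $T^*=T$, also $(T^2)^*=T^2$, so $T^2\in\mathcal E^{\chi^2,+}=\mathcal E_c^+=\mathbb C$. Normalize $T^2=1$; conjugating by $g$ shows $\omega^2=1$, and $\omega\ne1$ since $\chi\neq1$. Let $H=\ker\omega$, of index $2$. For $i\le c$ we have $G_i\supset G_c$, so $G_i\not\subset H$; for $i>c$, $G_i\subset G_{c+1}\subset\ker\chi$, so $G_i\subset H$.

The eigenspaces $V_\pm$ of $T$ are $H$-stable and swapped by $G\setminus H$. As $T^*=T$, they are $B$-orthogonal, and $B$ is nondegenerate on each.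

*Levels $i>c$.* Here $H_i=G_i$ is normal in $G$, and $V_-=gV_+$ for $g\in G\setminus H$, so $V_-$ is the twist of $V_+$ by conjugation with $g$. Hence $\nu_{G_i}(V)=2\nu_{H_i}(V_+)$.

*Levels $1\le i\le c$.* Here $|G_i|=2|H_i|$. Fix $g\in G_i\setminus H$. For $Y\in\mathrm{End}_{H_i}(V_+)$ let $\tilde Y$ be $Y$ on $V_+$ and $gYg^{-1}$ on $V_-$. It commutes with $H_i$ on $V_-$ because $g$ normalizes $H_i$. It commutes with $g$: conjugation by $g$ takes the block $Y$ to $gYg^{-1}$, and takes the block $gYg^{-1}$ to $g^2Yg^{-2}=Y$, as $g^2\in H_i$. So $\tilde Y\in\mathcal E_i$. The map $Y\mapsto\tilde Y$ is injective, and it commutes with adjoints, since $V_+\perp V_-$ and $g:V_+\to V_-$ preserves $B$. Hence $\dim\mathrm{End}_{H_i}(V_+)^-\le\dim\mathcal E_i^-$, while $\dim\mathrm{End}_{H_i}(V_+)^+\ge1$ because of the scalars. By (3) for $V_+$ and (11) for $V$,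
$$\nu_{H_i}(V_+)\le\dim\mathcal E_i^--1=\nu_{G_i}(V).$$

*Sum.* The levels $i\le c$ have $|G_i|\nu_{G_i}(V)\ge2|H_i|\nu_{H_i}(V_+)$ and the levels $i>c$ have equality. So $S_0(G,V)\ge2S_0(H,V_+)\ge0$, the last by (P) for the proper subgroup $H$.

## 9. Two swapped components and a dihedral action (Case II)

In Case II the argument of Section 8 can break at its first line: the module $\mathcal E^{\chi,+}=\mathbb CX_1\oplus\mathbb CX_2$ has even dimension and need not contain a $G$-stable line. We will see that the stabilizer of $V_1$ acts on the two lines by $\eta$ and $\eta^{-1}$, and the rest of $G$ swaps them. If $\eta\ne\eta^{-1}$, the module is irreducible. So we take a single self-adjoint involution $T=X_1+X_2$ and pass to a subgroup $J$ that commutes with it. The index of $J$ may be large; Lemma B, applied to the powers of $\eta$, will make up for this.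

**Step 5 (Case II).**

**Step 5a (levels up to $c$).** *We compute the negative part of $S_0(G,V)$ exactly.* $G$ permutes the $G_c$-isotypic components $V_1,V_2$, transitively since $V$ is irreducible. Let $H\supset G_c$ be the stabilizer of $V_1$, of index $2$, let $K=E^H$, and let $b,\beta$ be as in Section 6. As $G_c\subset H$, we have $1\le b<c$.

The only $G_c$-stable subspaces of $V$ are $0,V_1,V_2,V$. For $i\le b$, $G_i\supset G_c$ swaps $V_1$ and $V_2$, so $V|_{G_i}$ is irreducible, symplectic with form $B$, and $\nu_{G_i}(V)=-1$. For $b<i\le c$, $G_i\subset H$, and $V_1,V_2$ are irreducible for $G_i$ and not self-dual (not even over $G_c$), so $\nu_{G_i}(V)=0$. By (7) the levels $i\le c$ contribute $-\sum_{i\le b}|G_i|=-|G|\beta$: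
$$S_0(G,V)=S_c(G,V)-2|H|\beta.\tag{12}$$

**Step 5b (the character $\eta$).** *We describe the action of $G$ on the lines $\mathbb CX_1,\mathbb CX_2$.* The map $X_2X_1$ on $V_1$ is bijective and commutes with $G_c$ (since $\chi^2=1$), so it is a nonzero scalar. Scale $X_2$ so that $X_2X_1=p_1$; then $X_2$ is inverse to $X_1$ and $X_1X_2=p_2$. The group $H$ preserves $\mathcal E^\chi$, $V_1$ and $V_2$, hence the lines $\mathbb CX_j$. Write $hX_1h^{-1}=\eta(h)X_1$. From $hp_1h^{-1}=p_1$ we get $hX_2h^{-1}=\eta(h)^{-1}X_2$. Here $\eta|_{G_c}=\chi\ne1$ and $\eta|_{G_{c+1}}=1$.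

Fix $r\in G_b\setminus H$. It swaps $V_1$ and $V_2$, so $rX_1r^{-1}=\lambda X_2$ and $rX_2r^{-1}=\lambda'X_1$. Conjugating $X_2X_1=p_1$ by $r$ gives $\lambda\lambda'X_1X_2=p_2$, so $\lambda\lambda'=1$. Then $r^2X_1r^{-2}=\lambda\lambda'X_1=X_1$, so $\eta(r^2)=1$. For $h\in H$,
$$(r^{-1}hr)X_1(r^{-1}hr)^{-1}=r^{-1}h(\lambda X_2)h^{-1}r=\eta(h)^{-1}r^{-1}(\lambda X_2)r=\eta(h)^{-1}X_1 ,$$
so $\eta(r^{-1}hr)=\eta(h)^{-1}$. Replacing $h$ by $rhr^{-1}$ gives $\eta^r=\eta^{-1}$. Replacing $(X_1,X_2)$ by $(sX_1,s^{-1}X_2)$ keeps all the relations so far and replaces $\lambda$ by $s^2\lambda$; choosing $s^2\lambda=1$ we may assume $\lambda=\lambda'=1$.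

**Step 5c (the subgroup $J$).** *We find a proper subgroup over which half of $V$ is symplectic.* Let $2^k$ be the order of $\eta$; $k\ge1$ because $\eta|_{G_c}\ne1$. Let $N=\ker\eta$, which is normal in $G$ because $\eta^r=\eta^{-1}$. As $r^2\in H$ and $\eta(r^2)=1$, $J=N\cup rN$ is a subgroup. It has order $2|N|=2|H|/2^k=|G|/2^k$, so its index is $2^k\ge2$.

Put $T=X_1+X_2$. Since $X_1^2=X_2^2=0$, we have $T^2=X_1X_2+X_2X_1=1$. Also $T^*=T$, $\mathrm{tr}\,T=0$, and $T$ commutes with $N$ and with $r$, hence with $J$. So $V=V_+\oplus V_-$ with $V_\pm$ stable under $J$, $B$-orthogonal and of dimension $n/2$, and $B|_{V_+}$ is nondegenerate.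

Let $N_c=N\cap G_c$, the kernel of $\chi$ on $G_c$. The group $G_c/N_c$ of order $2$ acts on $\mathrm{End}_{N_c}(V)$ by conjugation, so $\mathrm{End}_{N_c}(V)=\mathcal E_c\oplus\mathcal E^\chi$, of dimension $2+2=4$. Also $X_1$ is an $N_c$-isomorphism $V_1\cong V_2$, so $V|_{N_c}\cong2V_1$ and $4=4\dim\mathrm{End}_{N_c}(V_1)$. Hence $V_1|_{N_c}$ is irreducible. The $N_c$-stable spaces $V_\pm\subset V\cong2V_1$ have dimension $\dim V_1$, so $V_\pm|_{N_c}\cong V_1|_{N_c}$. Three consequences:

* For $1\le i\le c$, $J_i=J\cap G_i\supset N_c$, so $V_+|_{J_i}$ is irreducible, and symplectic via $B|_{V_+}$; thus $\nu_{J_i}(V_+)=-1$.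
* For $i>c$, $G_i\subset G_{c+1}\cap G_c\subset N_c\subset J$, so $J_i=G_i$ and $V|_{G_i}\cong2V_+|_{G_i}$. Hence $S_c(G,V)=2S_c(J,V_+)$.
* For $i\le b$, $r\in G_b\subset G_i$, so $J_i=N_i\cup rN_i$ and $|J_i|=2|N_i|$. For $i>b$, $G_i\subset H$ and $J\cap H=N$, so $J_i=N_i$.

By (P) for the proper subgroup $J$, $0\le S_0(J,V_+)=-\sum_{i=1}^c|J_i|+S_c(J,V_+)$. Therefore
$$S_c(G,V)\ \ge\ 2\sum_{i=1}^c|J_i|\ =\ 2\Bigl(\sum_{i=1}^c|N_i|+\sum_{i=1}^b|N_i|\Bigr).\tag{13}$$
Comparing with (12), $S_0(G,V)\ge0$ follows once we show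
$$\sum_{i=1}^c|N_i|+\sum_{i=1}^b|N_i|\ \ge\ |H|\beta.\tag{14}$$

**Step 5d (proof of (14)).** *We express $|N_i|$ through the breaks of the powers of $\eta$ and use that $\eta$ is inverted by $r$.* For $0\le j\le k-1$ let $c_j\ge1$ be maximal with $\eta^{2^j}|_{H_{c_j}}\ne1$; this exists as $H_1=H$. Put $c_k=0$. Since $H_c=G_c$, $\eta|_{G_c}\ne1$ and $\eta|_{G_{c+1}}=1$, we have $c_0=c$. If $\eta^{2^{j+1}}$ is nontrivial on $H_i$, so is $\eta^{2^j}$. So $c=c_0\ge c_1\ge\dots\ge c_k$. Put
$$u_j=\mathrm{Sw}_K(\eta^{2^j})=\sum_{i=1}^{c_j}\frac{|H_i|}{|H|}\quad(0\le j\le k),\qquad u_k=0 .$$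

For $c_{j+1}<i\le c_j$, $\eta^{2^j}$ is nontrivial and $\eta^{2^{j+1}}$ is trivial on $H_i$, so the cyclic group $\eta(H_i)$ has order exactly $2^{j+1}$. As $N_i=N\cap H_i$ is the kernel of $\eta$ on $H_i$, $|N_i|=2^{-j-1}|H_i|$. For $0\le j\le k-2$, $\mu=\eta^{2^j}$ satisfies $\mu^r=\mu^{-1}$ and $\mu^2=\eta^{2^{j+1}}\ne1$ on $H=H_1$, so Lemma B(i) gives $u_j-u_{j+1}\ge\beta$. Hence
$$\sum_{i=1}^c|N_i|=|H|\sum_{j=0}^{k-1}\frac{u_j-u_{j+1}}{2^{j+1}}\ \ge\ |H|\Bigl((1-2^{1-k})\beta+2^{-k}u_{k-1}\Bigr),\tag{15}$$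
using $\sum_{j=0}^{k-2}2^{-j-1}=1-2^{1-k}$; the term $j=k-1$ is $2^{-k}u_{k-1}$.

For the second sum: if $i>c_{k-1}$, then $\eta^{2^{k-1}}$ is trivial on $H_i$, so $|\eta(H_i)|\le2^{k-1}$ and $|N_i|\ge2^{1-k}|H_i|$. If $1\le i\le c_{k-1}$, then $|N_i|=2^{-k}|H_i|=2^{1-k}|H_i|-2^{-k}|H_i|$. Summing over $i\le b$, enlarging the subtracted sum to all $i\le c_{k-1}$, and using (7) with $H_0=H$,
$$\sum_{i=1}^b|N_i|\ \ge\ |H|\bigl(2^{1-k}\beta-2^{-k}u_{k-1}\bigr).\tag{16}$$
Adding (15) and (16), the terms in $u_{k-1}$ cancel and the coefficients of $\beta$ add to $1$. This is (14).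

This completes the induction: (P) holds, and Theorem 1 is proved. $\blacksquare$

## 10. The truncated inequality

**Proof of Theorem 2.** The case $a=0$ is Theorem 1. Let $a\ge1$ and $\Gamma=G_a$. By (F1), $\Gamma_i=G_i$ for $i\geq a$, so with $V|_\Gamma=\bigoplus\sigma$ a decomposition into irreducibles,
$$S_a(G,V)=\sum_\sigma S_a(\Gamma,\sigma).$$
Since (P) holds for all $\Gamma_j$ with $j\ge1$, Lemma C gives $S_a(\Gamma,\sigma)\ge0$ for each $\sigma$. If $\sigma$ is symplectic, we do better: $\Gamma_j=\Gamma$ for $1\le j\le a$, so (P) for $\Gamma$ reads $-a|\Gamma|+S_a(\Gamma,\sigma)\ge0$. Summing, $S_a(G,V)\ge a\,m_a|G_a|$, and (4) gives the claim. $\blacksquare$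

## 11. Equality: the two extremes and dimension two

**Proof of Theorem 3(1).** In (5), each $\dim\sigma-\mathrm{FS}(\sigma)$ is $\ge0$, and it vanishes iff $\dim\sigma=1$ and $\mathrm{FS}(\sigma)=1$, that is, iff $\sigma$ is a character of order $\le2$. If all terms vanish, those for $i=1$ show that $\rho|_{G_1}$ is a sum of such characters; conversely, if it is, the same is true on every $G_i$, $i\ge1$. Since $G_1$ is a $2$-group, $\rho|_{G_1}$ is a sum of characters of order $\le2$ iff $\rho(G_1)$ is elementary abelian. $\blacksquare$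

**Proof of Theorem 3(2).** By (4), $|G_0|\Delta(\rho)=\sum_\sigma S_0(G_1,\sigma)$ over the irreducible constituents of $\rho|_{G_1}$, and each term is $\ge0$ by (P). So it suffices to show $S_0(G_1,\sigma)>0$ for $\sigma$ nontrivial and not symplectic. Write $S_i=S_i(G_1,\sigma)$.

*The deepest level.* Let $s\ge1$ be maximal with $\sigma|_{G_s}$ nontrivial. The space $\sigma^{G_s}$ is $G_1$-stable and not all of $\sigma$, so it is $0$. As $\sigma$ is trivial on $G_{s+1}$, $\sigma|_{G_s}$ is a sum of nontrivial characters of the elementary abelian group $G_s/G_{s+1}$, each with $\nu=1$. Levels $i>s$ contribute $0$. So $S_{s-1}=|G_s|\dim\sigma>0$.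

*Going up.* Let $0\le i<s-1$ and suppose $S_{i+1}>0$. If $\nu_{G_{i+1}}(\sigma)\ge0$, then $S_i\ge S_{i+1}>0$. If $\nu_{G_{i+1}}(\sigma)<0$, then $i\ge1$, because $\nu_{G_1}(\sigma)\ge0$; and (6), available since (P) is proved, gives $S_i>0$. So $S_0>0$. $\blacksquare$

**Proof of Theorem 3(3).** If $\Delta(\rho)=0$, then by (2) the nontrivial $\rho|_{G_1}$ has a symplectic constituent. Its dimension is even, so it is all of $\rho|_{G_1}$, which is then irreducible with trivial determinant. Conversely, an irreducible $2$-dimensional representation with trivial determinant is symplectic. So assume $\rho|_{G_1}$ is irreducible symplectic; we must show $\Delta(\rho)=0$ iff $\mathrm{Sw}(\rho)$ is odd.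

Work over $F_1=E^{G_1}$. By (1), $\mathrm{Sw}_{F_1}=[G_0:G_1]\,\mathrm{Sw}_F$ for all representations, with $[G_0:G_1]$ odd. So vanishing of $\Delta$ is unchanged, and, by (F5), so is the parity of $\mathrm{Sw}(\rho)$. By Step 2 and Lemma A, $\rho|_{G_1}=\mathrm{Ind}\,\theta$ with $\Delta=u-v-\beta$ and $\mathrm{Sw}=u+\beta$, where $u=\mathrm{Sw}\,\theta$ and $v=\mathrm{Sw}\,\theta^2$, and $\theta$ satisfies the hypotheses of Lemma B. By Lemma B(iii), $\Delta=0$ iff $u-\beta$ is odd, iff $u+\beta$ is odd. $\blacksquare$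

## 12. Equality in dimension two over every $F$

**Proof of Theorem 3(4), dimension two.** The example in Section 1 shows that $\beta=1$ occurs over every $F$. Let $K/F$ be ramified quadratic with odd break $\beta$, character $\omega$ and nontrivial automorphism $g$.

**Construction of $\theta$.** *We want a character of $K^\times$ with $\theta^g=\theta^{-1}$ and $\mathrm{Sw}\,\theta=2\beta$.* For $x\in F$ we have $v_K(x-1)=2v_F(x-1)$, so $F^\times\cap U_K^{2\beta+1}=U_F^{\beta+1}$, and this lies in $\ker\omega$ since $\mathrm{Sw}_F(\omega)=\beta$. So there is a well-defined character of $F^\times U_K^{2\beta+1}$ equal to $\omega$ on $F^\times$ and to $1$ on $U_K^{2\beta+1}$. This subgroup has finite index in $K^\times$: the index $[K^\times:F^\times U_K]$ is $2$, and $U_K/U_K^{2\beta+1}$ is finite. Since $\mathbb C^\times$ is divisible, the character extends to a character $\theta$ of $K^\times$, of finite order and trivial on the open subgroup $U_K^{2\beta+1}$. By the existence theorem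 of local class field theory it cuts out a cyclic extension $E/K$.

For $x\in K^\times$, $\theta(x\cdot gx)=\omega(N_{K/F}x)=1$, so $\theta^g=\theta^{-1}$. Hence $\ker\theta$ is $g$-stable and, by (F4), $E$ is Galois over $F$. Put $G=\mathrm{Gal}(E/F)$ and $H=\mathrm{Gal}(E/K)$. As $\mathrm{Sw}_F(\omega)\ge1$, $G_1\not\subset H$.

**Swan exponents.** *We compute $\mathrm{Sw}\,\theta$ and $\mathrm{Sw}\,\theta^2$.* We have $\mathrm{Sw}_K\theta=2\beta$: $\theta$ is trivial on $U_K^{2\beta+1}$, and on $U_F^\beta\subset U_K^{2\beta}$ it equals $\omega\ne1$. The computation in the proof of Lemma B(iii), with $u=2\beta$ and $i=u-\beta=\beta$ odd, uses only $\theta^g=\theta^{-1}$ and $i\ge1$; it shows $\theta^2\ne1$ on $U_K^\beta$. So $\mathrm{Sw}_K\theta^2\ge\beta\ge1$, hence $\theta^2|_{H_1}\ne1$, and Lemma B applies. As $u-\beta=\beta$ is odd, (iii) gives $\mathrm{Sw}_K\theta^2=\beta$.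

**Conclusion.** Let $\rho=\mathrm{Ind}\,\theta$. By (F4), $\det\rho=\omega\cdot\theta|_{F^\times}=\omega^2=1$. The computation of $\mathrm{Sym}^2$ in Step 2 used only $\det=1$, so $\mathrm{Sym}^2\rho=\mathrm{Ind}\,\theta^2\oplus\omega$ and $\wedge^2\rho=1$. By Lemma A, $\mathrm{Sw}\,\rho=2\beta+\beta=3\beta$ and $\mathrm{Sw}\,\mathrm{Sym}^2\rho-\mathrm{Sw}\wedge^2\rho=(\beta+\beta)+\beta=3\beta$. So $\Delta(\rho)=0$ with $\mathrm{Sw}(\rho)>0$, and the constant $1$ is optimal over every $F$.

## 13. Equality in dimension $2^m$ from the curve $y^2+y=x^{q+1}$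

**Proof of Theorem 3(4), dimension $q=2^m$, $m\ge1$.** Let $\kappa=\mathbb F_{q^2}$ and $L=\kappa(x,y)$ with $y^2+y=x^{q+1}$.

**The place at infinity.** *We find a uniformizer.* Let $v$ be a normalized valuation of $L$ above $x=\infty$, with ramification index $e$. Then $v(x)=-e$ and $2v(y)=-(q+1)e$. As $q+1$ is odd, $e$ is even; as $[L:\kappa(x)]\le2$, $e=2$. So $[L:\kappa(x)]=2$, there is a unique place $\infty$ above $x=\infty$, it is totally ramified with residue field $\kappa$, and $v(x)=-2$, $v(y)=-(q+1)$. The element $\pi=x^{q/2}/y$ has $v(\pi)=-q+(q+1)=1$.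

**The group.** *We write down automorphisms fixing $\infty$.* For $\gamma\in\kappa$ put $\ell_\gamma(x)=\sum_{j=0}^{m-1}(\gamma^qx)^{2^j}$, which is additive in $x$ and in $\gamma$. As $\gamma^{q^2}=\gamma$, the sum telescopes:
$$\ell_\gamma(x)^2+\ell_\gamma(x)=(\gamma^qx)^q+\gamma^qx=\gamma x^q+\gamma^qx .$$
Let $\epsilon$ satisfy $\epsilon^2+\epsilon=\gamma^{q+1}$. The right side lies in $\mathbb F_q$, so its trace from $\kappa$ to $\mathbb F_2$ is $0$, and there are two solutions $\epsilon$ in $\kappa$. Define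
$$g_{\gamma,\epsilon}:\ x\mapsto x+\gamma,\qquad y\mapsto y+\ell_\gamma(x)+\epsilon .$$
This respects the equation, because $(x+\gamma)^{q+1}=x^{q+1}+\gamma x^q+\gamma^qx+\gamma^{q+1}$. A direct computation gives
$$g_{\gamma,\epsilon}\,g_{\gamma',\epsilon'}=g_{\gamma+\gamma',\,\epsilon''},\qquad\epsilon''=\epsilon+\epsilon'+\ell_{\gamma'}(\gamma):$$
indeed $g_{\gamma,\epsilon}$ sends $y+\ell_{\gamma'}(x)+\epsilon'$ to $y+\ell_\gamma(x)+\epsilon+\ell_{\gamma'}(x)+\ell_{\gamma'}(\gamma)+\epsilon'$, and $\epsilon''^2+\epsilon''=\gamma^{q+1}+\gamma'^{q+1}+\gamma'\gamma^q+\gamma'^q\gamma=(\gamma+\gamma')^{q+1}$. In particular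
$$g_{\gamma,\epsilon}^2=g_{0,Q(\gamma)},\qquad Q(\gamma)=\ell_\gamma(\gamma)=\sum_{j=0}^{m-1}(\gamma^{q+1})^{2^j}=\mathrm{Tr}_{\mathbb F_q/\mathbb F_2}(\gamma^{q+1})\in\mathbb F_2,$$
so with $z=g_{0,1}$, of order $2$, $g_{\gamma,\epsilon}^2=z^{Q(\gamma)}$. Hence the maps are invertible and form a group $G$ of order $2q^2$. By the composition rule $z$ is central, and $G/\langle z\rangle\cong(\kappa,+)$. Each $g\in G$ preserves $\kappa(x)$ and its place $x=\infty$, hence the unique place $\infty$ of $L$ above it.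

Let $E=L_\infty=\kappa((\pi))$ be the completion. $G$ acts on it faithfully by continuous automorphisms trivial on $\kappa$. Let $F=E^G$; then $\mathrm{Gal}(E/F)=G$. The field $F$ is closed in $E$, contains $\kappa$, and contains $\prod_gg\pi$, of positive valuation. So $F$ is a local field with residue field $\kappa$, $E/F$ is totally ramified, and $F\cong\kappa((t))$.

**Ramification.** *We compute the filtration from $\pi$.* First $z\pi/\pi=y/(y+1)$, so $z\pi/\pi-1=-1/(y+1)$ has valuation $q+1$. For $g=g_{\gamma,\epsilon}$ with $\gamma\ne0$, since $q/2$ is a power of $2$,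
$$\frac{g\pi}\pi=\frac{1+\gamma^{q/2}x^{-q/2}}{1+(\ell_\gamma(x)+\epsilon)/y}.$$
Here $v(x^{-q/2})=q\ge2$. The leading term of $\ell_\gamma(x)$ is a nonzero multiple of $x^{q/2}$, so $v(\ell_\gamma(x)/y)=-q+(q+1)=1$, while $v(\epsilon/y)\ge q+1$. So $v(g\pi/\pi-1)=1$. Therefore
$$G_0=G_1=G,\qquad G_2=\dots=G_{q+1}=\langle z\rangle,\qquad G_{q+2}=1 .$$

**The representation.** *We find a symplectic irreducible $\rho$ of dimension $q$.* For $g,g'\in G$ over $\gamma,\gamma'$ write $g'g=gg'\zeta$ with $\zeta\in\langle z\rangle$; then $(gg')^2=g(g'g)g'=g^2g'^2\zeta$. So the commutator pairing is the polar form of $Q$: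
$$Q(\gamma+\gamma')+Q(\gamma)+Q(\gamma')=\mathrm{Tr}_{\mathbb F_q/\mathbb F_2}(\gamma^q\gamma'+\gamma\gamma'^q)=\mathrm{Tr}_{\kappa/\mathbb F_2}(\gamma^q\gamma').$$
It is nondegenerate, so $G$ is extraspecial. Let $\rho$ be an irreducible representation with $\rho(z)=-1$; one exists, since the regular representation has vectors on which $z=-1$. For $g\notin\langle z\rangle$ there is $g'$ with $g'gg'^{-1}=gz$, so $\chi_\rho(g)=-\chi_\rho(g)=0$. From $\langle\chi_\rho,\chi_\rho\rangle=1$ we get $2(\dim\rho)^2=2q^2$, so $\dim\rho=q$. Each $\gamma$ comes from two elements of $G$, so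
$$\mathrm{FS}(\rho)=\frac1{2q^2}\cdot2q\sum_{\gamma\in\kappa}(-1)^{Q(\gamma)}=\frac1q\bigl(1-(q+1)\bigr)=-1,$$
because the norm $\kappa^\times\to\mathbb F_q^\times$, $\gamma\mapsto\gamma^{q+1}$, is $(q+1)$-to-one onto, and $\sum_{a\in\mathbb F_q^\times}(-1)^{\mathrm{Tr}(a)}=-1$.

**The sum.** So $\nu_G(\rho)=-1$. On $\langle z\rangle$, $\rho$ is $q$ copies of the sign character, so $\nu_{\langle z\rangle}(\rho)=q$. Level $1$ contributes $-2q^2$, and each of the $q$ levels $2,\dots,q+1$ contributes $2q$: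
$$S_0=-2q^2+q\cdot2\cdot q=0,\qquad\mathrm{Sw}(\rho)=q+q\cdot\frac2{2q^2}\cdot q=q+1 .$$
Thus $\Delta(\rho)=0$, and $\rho$ is irreducible on $G_1=G$. $\blacksquare$

For $q=2$ every $\gamma\ne0$ in $\mathbb F_4$ has $Q(\gamma)=\gamma^3=1$, so $G=Q_8$ with $G_1=Q_8$, $G_2=G_3=Z$ and $G_4=1$. In the notation of Section 4 this is $a=1$, $b=3$, the boundary case $b=3a$.
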